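# Stable vectors at $x_h$ and at $x_m$: why $p\nmid h/m$ decides

## 1. Heights modulo $m$ and the element $\check\rho(\zeta)$

Let $G$ be a split adjoint Chevalley group over $\mathbb Z$ with irreducible root system $\Phi$ of rank $n$, torus $T$, root groups $U_\alpha=x_\alpha(\mathbb G_a)$, Lie algebra $\mathfrak g$, $\mathfrak t=\operatorname{Lie}T$, and root vectors $e_\alpha$ from a Chevalley basis. Fix simple roots $\alpha_1,\dots,\alpha_n$, let $\check\rho$ be the sum of the fundamental coweights $\omega_1^\vee,\dots,\omega_n^\vee$, and let $\mathrm{ht}(\alpha)=\langle\alpha,\check\rho\rangle$ be the height. Since $G$ is adjoint, the simple roots are a basis of $X^*(T)$, so $\check\rho$ and all $\omega_j^\vee$ are honest cocharacters of $T$.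

**Definition ($H_m$, $V_m$, $\check V_m$).** For $m\ge 1$ the set $\Phi_m=\{\alpha\in\Phi: m\mid \mathrm{ht}(\alpha)\}$ is closed and symmetric. Let $H_m\subset G$ be the closed subgroup generated by $T$ and the $U_\alpha$ with $\alpha\in\Phi_m$. It is split reductive with connected fibers and root system $\Phi_m$ (SGA3, XXII, §5), over $\mathbb Z$ and hence over any base used below. For $m>1$ put
$$V_m=\bigoplus_{\mathrm{ht}(\alpha)\equiv 1\ (m)}\mathfrak g_\alpha,\qquad \check V_m=V_m^*\subset\mathfrak g^*,$$
where a functional on $V_m$ is extended by $0$ on the other root lines and on $\mathfrak t$. Put $H_1=G$ and $\check V_1=\mathfrak g^*$.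

The group $H_m$ preserves the grading of $\mathfrak g$ by height modulo $m$, so it acts on $V_m$ and $\check V_m$. If $m\mid N$, then $H_N\subset H_m$ and $\check V_N\subset \check V_m$. For $f\in\check V_m$ with $m>1$ write $f_\alpha=f(e_\alpha)$ for its coordinates; the support of $f$ is $\{\alpha:f_\alpha\neq0\}$. For $s\in T$ and a cocharacter $\lambda$ of $T$,
$$(sf)_\alpha=\alpha(s)^{-1}f_\alpha,\qquad (\lambda(t)f)_\alpha=t^{-\langle\alpha,\lambda\rangle}f_\alpha .\tag{1}$$

**Example (type $C_2$).** The positive roots are $\alpha_1=\varepsilon_1-\varepsilon_2$ and $\alpha_2=2\varepsilon_2$ (height 1), $\varepsilon_1+\varepsilon_2$ (height 2), $2\varepsilon_1$ (height 3). So $\Phi_4=\varnothing$ and $H_4=T$, and $\check V_4$ has three coordinates, at $\alpha_1,\alpha_2,-2\varepsilon_1$. For $m=2$, $\Phi_2=\{\pm(\varepsilon_1+\varepsilon_2)\}$ and $\check V_2$ has six coordinates, at the roots of odd height.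

Now let $F$ be an algebraically closed field of characteristic $p\ge0$ and let $m\mid N$, $N>1$. Let $N'$ be the largest divisor of $N$ prime to $p$ ($N'=N$ if $p=0$), let $\zeta\in F$ be a primitive $N'$-th root of $1$, and put
$$\vartheta=\check\rho(\zeta)\in T(F).$$
The whole story turns on two properties of this element of finite order. First, by (1),
$$\vartheta z=\zeta^{-1}z\qquad\text{for all } z\in\check V_N(F).\tag{2}$$
Second, the identity component of the centralizer of a semisimple element of $T$ in a connected reductive group containing $T$ is generated by $T$ and the root groups $U_\alpha$ with $\alpha$ trivial on the element. As $\alpha(\vartheta)=\zeta^{\mathrm{ht}(\alpha)}$,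
$$C_{H_m}(\vartheta)^0=H_{\operatorname{lcm}(m,N')},\qquad\text{and this is } H_N \text{ when } p\nmid N/m. \tag{3}$$
Indeed $\operatorname{lcm}(m,N')$ has the prime-to-$p$ part of $N$ and the $p$-part of $m$, so it equals $N$ exactly when $p\nmid N/m$ (always, if $p=0$).

Here is what $\vartheta$ is for. We shall ask when a vector that is stable for the small group $H_N$ stays stable for the larger group $H_m$. If $p\nmid N/m$, then $\vartheta$ scales the vector and has connected centralizer $H_N$ in $H_m$, so it carries information from $H_N$ to $H_m$. If $p\mid N/m$, this element is lost: in type $C_2$ with $N=4$, $m=2$, $p=2$ we get $N'=1$ and $\vartheta=1$.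

## 2. The conjecture for Moy–Prasad quotients

Let $\mathcal G$ be a split, absolutely simple connected reductive group over a nonarchimedean local field $k$ with residue field $\mathfrak f$ of characteristic $p$. Let $K$ be the maximal unramified extension of $k$, with ring of integers $O_K$ and residue field $\mathbb F$, an algebraic closure of $\mathfrak f$. Let $\mathcal A$ be the apartment of a maximal split torus $\mathcal T$, with a hyperspecial point $x_0\in\mathcal A$, so that $\mathcal A=\check X\otimes\mathbb R$. Put $x_m=x_0+\frac1m\check\rho$, and let $h$ be the Coxeter number.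

**Moy–Prasad quotients.** An affine root $\alpha+j$ ($\alpha\in\Phi$, $j\in\mathbb Z$) takes the value $\frac1m\mathrm{ht}(\alpha)+j$ at $x_m$. Over $K$, with uniformizer $\pi$ and root group parametrizations adapted to $x_0$, its group is $x_\alpha(\pi^jO_K)$. The group $\mathcal G(K)_{x_m,0}$ is generated by $\mathcal T(O_K)$ and the groups of the affine roots with value $\ge0$ at $x_m$. For $r>0$, $\mathcal G(K)_{x_m,r}$ is generated by the elements of $\mathcal T(O_K)$ congruent to $1$ modulo $\pi^{\lceil r\rceil}$ and the groups of the affine roots with value $\ge r$. If $0<r_1<r_2<\cdots$ are the jumps, $\mathcal G_{x}$ is the connected reductive $\mathfrak f$-group with points $\mathcal G(k)_{x,0}/\mathcal G(k)_{x,r_1}$, and $\mathcal V_x=\mathcal G(k)_{x,r_1}/\mathcal G(k)_{x,r_2}$ is a representation of it by conjugation. Over $\mathbb F$ both are computed by the same recipe over $K$.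

**Stable vectors.** Let a reductive group $H$ over an algebraically closed field act linearly on a vector space. A vector $f$ is stable if its orbit $Hf$ is closed and its stabilizer $H_f$ is finite. A vector of $\check{\mathcal V}_x$ is called stable if it is stable for $(\mathcal G_x)_{\mathbb F}$ in $\check{\mathcal V}_x(\mathbb F)$.

**Example ($SL_2$, $m=h=2$).** The affine roots have values in $\frac12+\mathbb Z$ at $x_2$, so $\mathcal G_{x_2}$ is the torus and $r_1=\frac12$. The space $\mathcal V_{x_2}$ has the two lines of $\alpha$ and $-\alpha+1$, on which the torus acts by $\alpha$ and $-\alpha$. A dual vector $(y,z)$ is stable if and only if $yz\neq0$: then the orbit is a hyperbola and the stabilizer is finite, while otherwise the orbit is $0$ or has $0$ in its closure.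

For $m>1$ the space $\mathcal V_{x_m}$ is a sum of root lines indexed by the $\alpha$ with $\mathrm{ht}(\alpha)\equiv1\pmod m$. If $m\mid h$, then $\mathcal V_{x_h}$ is a sub-sum of $\mathcal V_{x_m}$, and the transpose of the projection along the other lines is an embedding $\iota_m:\check{\mathcal V}_{x_h}\hookrightarrow\check{\mathcal V}_{x_m}$. The following question comes from Beth Romano, "Stable vectors in dual Vinberg representations of $F_4$", arXiv:2107.10305 (2021).

**Conjecture.** Let $m$ be a positive divisor of $h$ such that $\check{\mathcal V}_{x_m}(\mathbb F)$ contains stable vectors for $(\mathcal G_{x_m})_{\mathbb F}$ (in particular $m>1$). Suppose $v\in\check{\mathcal V}_{x_h}$ is stable for $\mathcal G_{x_h}$. Then $\iota_m(v)$ is stable for $\mathcal G_{x_m}$ if and only if $\operatorname{char}(\mathfrak f)\nmid\frac hm$.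

In plain words: take a vector that is as good as possible at $x_h$ and look at it at $x_m$, where the group is larger. Is it still good? The conjecture is **true**. Let $e_1\le\dots\le e_n$ be the exponents of the Weyl group and put $\varepsilon_m=\#\{i:m\mid e_i\}$. (For $C_2$: $h=4$, exponents $1,3$, so $\varepsilon_2=0$.)

**Theorem 1.** Let $m>1$ divide $h$ and let $v\in\check{\mathcal V}_{x_h}$ be stable.
(i) $\iota_m(v)$ is stable if and only if $p\nmid\frac hm$ and $\varepsilon_m=0$ (that is, $m$ divides no exponent).
(ii) If $\check{\mathcal V}_{x_m}(\mathbb F)$ contains stable vectors, then $\varepsilon_m=0$.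
Hence the conjecture holds.

**Theorem 2.** Let $1<m\mid N$ be integers ($N$ need not divide $h$), let $z\in\check{\mathcal V}_{x_N}(\mathbb F)$, and regard $\check{\mathcal V}_{x_N}\subset\check{\mathcal V}_{x_m}$ by extension by zero on the other root lines.
(a) If $z$ is stable for $\mathcal G_{x_N}$, $p\nmid N/m$, and $\check{\mathcal V}_{x_m}(\mathbb F)$ contains stable vectors, then $z$ is stable for $\mathcal G_{x_m}$.
(b) If $z$ is stable for $\mathcal G_{x_m}$, then $z$ is stable for $\mathcal G_{x_N}$; if moreover $p\nmid m$, then $p\nmid N/m$.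

**Translation to $H_m$ acting on $\check V_m$.** The purpose of this step is to remove the local field. Let $G$ be the adjoint group of the type of $\mathcal G$, and let $m>1$. All affine roots take values in $\frac1m\mathbb Z$ at $x_m$, and $\frac1m$ occurs (simple roots), so $r_1=\frac1m$. Let $O'=O_K[\varpi]/(\varpi^m-\pi)$, a discrete valuation ring with residue field $\mathbb F$, and let $K'$ be its fraction field. Compose $\mathcal G\to G$ with conjugation by $\check\rho(\varpi)\in G(K')$. Then
$$x_\alpha(\pi^jy)\mapsto x_\alpha(\varpi^{mj+\mathrm{ht}(\alpha)}y),$$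
and conjugation does not change the image of $\mathcal T$. So $\mathcal G(K)_{x_m,0}$ goes into $G(O')$ and $\mathcal G(K)_{x_m,1/m}$ goes into $\ker(G(O')\to G(\mathbb F))$. Reduction modulo $\varpi$ gives a homomorphism $\mathcal G_{x_m}(\mathbb F)\to G(\mathbb F)$ which on maximal tori is the isogeny $\mathcal T_{\mathbb F}\to T_{\mathbb F}$, and which maps the root group of $\alpha$ (there is one when $mj+\mathrm{ht}(\alpha)=0$ for some $j$, that is, when $m\mid\mathrm{ht}(\alpha)$) isomorphically onto $U_\alpha$. Its image is therefore $H_m(\mathbb F)$. Its kernel is finite: an element of the normalizer of the torus representing $w$ permutes root groups by $w$, so its image normalizes $T$ and represents $w$ as well. Thus Bruhat cells go to Bruhat cells with the same $w$. An element of the kernel lies in the cell of $w=1$, and its unipotent part is trivial because root groups inject. So it lies in the torus, in a finite group.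

Next, reduce $\mathcal G(K)_{x_m,1/m}$ modulo $\varpi^2$. Its torus part is $\equiv1$ modulo $\pi$, hence modulo $\varpi^2$, as $m\ge2$. The element $x_\alpha(\pi^jy)$ with $mj+\mathrm{ht}(\alpha)=1$ goes to $x_\alpha(\varpi y)$, that is, to $\bar y\,e_\alpha$ in $\ker(G(O'/\varpi^2)\to G(\mathbb F))=\mathfrak g_{\mathbb F}$. Affine roots with larger values go to $1$. This is an equivariant isomorphism $\mathcal V_{x_m}(\mathbb F)\cong V_m$ that matches root lines. Orbits correspond, and stabilizers correspond up to a finite group. So stability for $(\mathcal G_{x_m})_{\mathbb F}$ on $\check{\mathcal V}_{x_m}(\mathbb F)$ is stability for $H_m$ on $\check V_m$ over $\mathbb F$, and $\iota_m$ is the inclusion $\check V_h\subset\check V_m$. For the same reason we may replace $G$ by any isogenous split group: only root lines occur in $V_m$, and these do not change.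

## 3. Limits along one-parameter subgroups

Four facts will be used, over an algebraically closed field $F$.

* **Kempf** (*Instability in invariant theory*, Ann. of Math. 108 (1978), Thm 3.4). Let $H$ be connected reductive, acting linearly on a space containing $z$, and let $\mathcal S$ be a closed $H$-stable subset that meets $\overline{Hz}$, with $z\notin\mathcal S$. Among the one-parameter subgroups $\lambda$ with $\lim_{t\to0}\lambda(t)z\in\mathcal S$ there are optimal ones: the indivisible ones that maximize the order of contact with $\mathcal S$ divided by a conjugation-invariant norm. They are nontrivial, define one and the same parabolic subgroup $P$, and every maximal torus of $P$ contains one of them.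
* **Hilbert–Mumford–Kempf.** In particular, if $Hz$ is not closed, some nontrivial $\lambda$ has a limit $\lim_{t\to0}\lambda(t)z$.
* **Richardson** (Bull. London Math. Soc. 9 (1977)). If $H$ is reductive, $Q\subset H$ is closed and $H/Q$ is affine, then $Q^0$ is reductive.
* **Steinberg** (*Endomorphisms of linear algebraic groups*, Thm 7.5). A semisimple automorphism of a connected reductive group stabilizes a Borel subgroup and a maximal torus in it.

We also use this remark: *if $H$ acts and $f$ is a vector, then $H/(H_f)_{red}\to Hf$ is finite.* It is bijective, hence finite over a nonempty open subset of the orbit, and by homogeneity it is finite everywhere. So if $Hf$ is closed, hence affine, then $H/(H_f)_{red}$ is affine and $(H_f)^0_{red}$ is reductive by Richardson.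

**Lemma 3.** A vector $f$ is stable for a connected reductive group $H$ if and only if $\lim_{t\to0}\lambda(t)f$ exists for no nontrivial $\lambda:\mathbb G_m\to H$.

*Proof.* If $Hf$ is not closed, a nontrivial $\lambda$ with a limit exists. If $Hf$ is closed and $H_f$ is infinite, then $(H_f)^0_{red}$ is reductive of positive dimension, so it contains a $\mathbb G_m$, which fixes $f$. Conversely let $f$ be stable and suppose the limit exists. It lies in the closed set $Hf$. The orbit map $H\to Hf$ is finite, since $H\to H/(H_f)_{red}$ is a quotient by a finite group and the remark applies. Hence $\lambda$ extends to a morphism $\mathbb A^1\to H$ by properness. Embed $H$ in some $GL_r$. The weights of $\lambda$ are $\ge0$ because $\lambda$ extends, and their sum is $0$ because $\det\lambda(0)\ne0$. So all weights vanish and $\lambda=1$. $\square$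

Since $H_N\subset H_m$, Lemma 3 gives at once:
$$\text{if } m\mid N \text{ and } z\in\check V_N \text{ is } H_m\text{-stable, then } z \text{ is } H_N\text{-stable.}\tag{4}$$

**Lemma 4.** We have $H_h=T$, and vectors of $\check V_h$ are supported in $\{\alpha_1,\dots,\alpha_n,-\theta\}$, where $\theta=\sum n_i\alpha_i$ is the highest root. Such a vector is $T$-stable if and only if all its $n+1$ coordinates are nonzero. Whether such a vector is $H_m$-stable ($m\mid h$) does not depend on the values of these nonzero coordinates.

*Proof.* All roots have $0<|\mathrm{ht}(\alpha)|\le h-1$, which gives the first sentence. All $n_i\ge1$, so any $n$ of the $n+1$ roots are linearly independent. If one coordinate vanishes, choose a cocharacter $\lambda$ that is negative on the $n$ other roots; by (1) the limit exists and the vector is not stable. If all coordinates are nonzero and the limit exists for $\lambda\in X_*(T)$, the numbers $-\langle\alpha_i,\lambda\rangle$ and $\langle\theta,\lambda\rangle$ are $\ge0$, and $\sum n_i\alpha_i-\theta=0$ forces them all to vanish; so $\lambda=0$.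 Finally let $c_0,c_1,\dots,c_n$ be the coordinates at $-\theta,\alpha_1,\dots,\alpha_n$, and choose $c$ with $c^h=c_0\prod c_i^{n_i}$. There is $s\in T$ with $\alpha_i(s)=c_i/c$. By (1) it moves the coordinates at $\alpha_i$ to $c$, and the one at $-\theta$ to $\theta(s)c_0=c_0\prod (c_i/c)^{n_i}=c^h/c^{h-1}=c$, because $1+\sum n_i=h$. As $T\subset H_m$ and scaling does not affect stability, the last claim follows. $\square$

From now on $f\in\check V_h$ is a vector with all $n+1$ coordinates nonzero, and we may choose them freely.

## 4. Type $C_2$ by hand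

Let $m=2$, $h=4$ in type $C_2$. Then $h/m=2$ and $\varepsilon_2=0$, so the prediction is: $f$ is $H_2$-stable if and only if $p\ne2$.

**Case $p$ odd.** Use $Sp(U)$ with basis $v_{\pm1},v_{\pm2}$ of weights $\pm\varepsilon_1,\pm\varepsilon_2$, the form pairing $v_i$ with $v_{-i}$. The trace form identifies $\mathfrak g^*$ with $\mathfrak g$, and $f$ becomes $X$ with, up to nonzero scalars, $v_1\to v_2\to v_{-2}\to v_{-1}\to v_1$. The space $L=\langle v_2,v_{-1}\rangle$ has $\check\rho$-weight $\frac12$ modulo $2$, and $L'=\langle v_1,v_{-2}\rangle$ has $-\frac12$. Both are isotropic, $L'$ is dual to $L$, and $H_2=GL(L)$. The map $X$ exchanges $L$ and $L'$ and is skew, so it is the same as two quadratic forms $q(u)=\langle Xu,u\rangle$ on $L$ and $q'(u')=\langle Xu',u'\rangle$ on $L'$. We find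
$$q(xv_2+yv_{-1})=rx^2+sy^2,\qquad q'(x'v_1+y'v_{-2})=\kappa x'y',\qquad r,s,\kappa\neq0 .$$
Here $\kappa\ne0$ because its two contributions $\langle Xv_1,v_{-2}\rangle$ and $\langle Xv_{-2},v_1\rangle$ are equal and nonzero, and $p\neq2$.

Suppose a nontrivial $\lambda$ has a limit. Take a basis $u_1,u_2$ of $L$ with weights $w_1\ge w_2$, and the dual basis $u^1,u^2$ of $L'$. The coefficients $q_{ij}$ are scaled by $t^{-w_i-w_j}$ and the $q'_{ij}$ by $t^{w_i+w_j}$. If $w_1\le0$, then $w_2<0$, so $q'_{22}=0$, so $q'_{12}\neq0$ by nondegeneracy, so $w_1+w_2\ge0$, which is impossible. So $w_1>0$ and $q_{11}=0$; then $q_{12}\ne0$, $w_1+w_2\le0$, $w_2<0$ and $q'_{22}=0$. Thus $q(u_1)=0$ and $q'(u^2)=0$, where $u^2$ annihilates $u_1$. But the isotropic lines of $q'$ are those of $v_1$ and $v_{-2}$, whose annihilators in $L$ are the lines of $v_2$ and $v_{-1}$, where $q$ takes the values $r$ and $s$. This is a contradiction, so $f$ is stable.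

**Case $p=2$.** Recall the Chevalley formula: for $\delta\neq\pm\beta$, with $r$ maximal such that $\delta-r\beta\in\Phi$,
$$x_\beta(t)e_\delta=\sum_{k\ge0}\pm\tbinom{r+k}{k}t^ke_{\delta+k\beta}.$$
Since $(x_\beta(t)f)(e_\delta)=f(x_\beta(-t)e_\delta)$, in characteristic $2$
$$(x_\beta(t)f)_\delta=\sum_{k\ge0}\tbinom{r+k}{k}t^kf_{\delta+k\beta}.\tag{5}$$
Let all three coordinates of $f$ be $1$ and take $\beta=\varepsilon_1+\varepsilon_2$, $u=x_\beta(1)\in H_2$. On the string $-2\varepsilon_1,\ \varepsilon_2-\varepsilon_1,\ 2\varepsilon_2$ the coordinates $(1,0,1)$ become $(1+0+1,\ 0+2,\ 1)=(0,0,1)$. On the string $-2\varepsilon_2,\ \varepsilon_1-\varepsilon_2,\ 2\varepsilon_1$ the coordinates $(0,1,0)$ become $(1,1,0)$. So $uf$ has support $\{\alpha_1,\alpha_2,-\alpha_2\}$. The cocharacter $-\omega_1^\vee$ multiplies the coordinate at $\alpha_1$ by $t$ and fixes the others, so it has a limit, and $f$ is not stable.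

## 5. The centralizer of $\check\rho(\zeta)$ forces closed orbits

A vector of $\check V_h$ is easy to test against cocharacters of $T$. The sensible first approach is to show that, if anything in $H_m$ destabilizes it, something commuting with $\vartheta$ does. This works as far as the next lemma.

**Lemma 5.** Let $F$ be algebraically closed of characteristic $p\ge0$, $m\ge1$, $N>1$, $m\mid N$, $p\nmid N/m$ (no condition if $p=0$). If $z\in\check V_N(F)$ is $H_N$-stable, then $H_mz$ is closed in $\check V_m$ and $Q:=((H_m)_z)^0_{red}$ is a torus.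

*Proof.* Take $N',\zeta,\vartheta$ as in Section 1. By (2) and (3), $\vartheta z=\zeta^{-1}z$ and $C_{H_m}(\vartheta)^0=H_N$.

**Step 1 (the orbit is closed).** The aim is to find a bad one-parameter subgroup inside $H_N$. Suppose $H_mz$ is not closed and let $\mathcal S$ be the unique closed orbit in its closure. Let $P$ be Kempf's parabolic. The linear map $\varphi=\zeta\cdot\vartheta$ on $\check V_m$ fixes $z$ and satisfies $\varphi(gy)=(\vartheta g\vartheta^{-1})\varphi(y)$ for $g\in H_m$. So it preserves $\overline{H_mz}$ and maps orbits to orbits, hence it preserves $\mathcal S$. It carries the curve $\lambda(t)z$ to $(\vartheta\lambda(t)\vartheta^{-1})z$, so it preserves the order of contact with $\mathcal S$; the norm is invariant since $\vartheta\in H_m$. So $\vartheta\lambda\vartheta^{-1}$ is optimal when $\lambda$ is. By uniqueness $\vartheta P\vartheta^{-1}=P$, and $\vartheta\in P$ since a parabolic subgroup is its own normalizer. The semisimple element $\vartheta$ lies in a maximal torus of the connected group $P$, and this torus contains an optimal $\lambda$.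 Then $\lambda$ commutes with $\vartheta$, so $\lambda$ is a nontrivial one-parameter subgroup of $C_{H_m}(\vartheta)^0=H_N$ with a limit on $z$. This contradicts Lemma 3 for $H_N$.

**Step 2 (the stabilizer is toral).** The aim is to see that a nontoral $Q$ would meet $H_N$ in an infinite group. As $H_mz$ is closed, $Q$ is reductive by the remark in Section 3. Since $\vartheta$ scales $z$, it normalizes $Q$, and $(Q^\vartheta)^0\subset C_{H_m}(\vartheta)^0\cap(H_m)_z=(H_N)_z$, so $Q^\vartheta$ is finite. By Steinberg, $\vartheta$ stabilizes a Borel subgroup of $Q$ and a maximal torus in it. It permutes the corresponding positive coroots and fixes their sum. If $Q$ were not a torus, that sum would be a nonzero cocharacter with image in $Q^\vartheta$, which is finite: a contradiction. $\square$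

**Where this stops.** Lemma 5 gives everything except finiteness of the stabilizer, and no refinement of it can give that in general. Take $GL_h$ (type $A_{h-1}$, modulo scalars), $p\nmid h$, $1<m<h$, $d=h/m$, and let $X$ be the cyclic matrix corresponding to $f$ under the trace form, so $X^h=c\neq0$. It has distinct eigenvalues, so its centralizer in $\mathfrak{gl}_h$ is $F[X]$, and the part of degree $0$ modulo $m$ is $F[X^m]$, of dimension $d$. The stabilizer of $f$ in $H_m$ is $F[X^m]^\times$ modulo scalars, a torus of dimension $d-1>0$. So $f$ is not stable, although its orbit is closed. The number $d-1$ is also the number of multiples of $m$ among the exponents $1,\dots,h-1$, namely $\varepsilon_m$. What is needed is a way to use the hypothesis that *some* vector of $\check V_m$ is stable to control the stabilizer of *this* one. In characteristic $0$ this can be done with Cartan subalgebras. In characteristic $p$ we shall lift the vector, together with its torus $Q$, to characteristic $0$.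

## 6. Generic stabilizers and exponents in characteristic $0$

**Lemma 6.** If a smooth affine group scheme $\mathcal H$ over a ring $R$ acts linearly on a finite free module $M$, then $x\mapsto\dim\mathcal H_x$ is upper semicontinuous on $M$, viewed as a scheme. Consequently:
(a) $\dim G_z\ge n$ for every algebraically closed $F$ and $z\in\mathfrak g^*(F)$;
(b) if $\delta_m$ denotes the generic dimension of stabilizers for $H_m$ on $\check V_m$ in characteristic $0$, every vector of $\check V_m(F)$ has stabilizer of dimension $\ge\delta_m$. So if $\check V_m(\mathbb F)$ contains stable vectors, $\delta_m=0$.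

*Proof.* The first statement is SGA3, VI$_B$, Prop. 4.1, applied to the stabilizer group scheme over $M$, whose fiber at $x$ is $\mathcal H_x$. For (a) and (b) take $R=\mathbb Z$. Then $M$ is an irreducible scheme whose generic point has characteristic $0$, so the dimension at every point is at least the generic one; dimensions do not change under field extension. In (a) the generic value is $n$: identify $\mathfrak g^*\cong\mathfrak g$ by the Killing form in characteristic $0$; the regular semisimple elements form a nonempty open set and have centralizers of dimension $n$. Statement (b) is the same for $H_m$ and $\check V_m$, and a stable vector has a stabilizer of dimension $0$. $\square$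

**Lemma 7.** Let $\Omega$ be algebraically closed of characteristic $0$, $1<m\mid N$, and let $z\in\check V_N(\Omega)$ be $H_N$-stable. Then $\dim(H_m)_z=\delta_m$. If $m\mid h$, then $\delta_m=\varepsilon_m$.

*Proof.* **Step 1 (a Cartan subalgebra).** The aim is to see that $z$ is regular semisimple. By Lemma 5 for the pair $1\mid N$, $T'=G_z^0$ is a torus, and by Lemma 6(a) it has dimension $\ge n$. So it is a maximal torus of $G$. Let $z$ correspond to $X\in\mathfrak g$ under the Killing form. Then $\mathfrak t'=\operatorname{Lie}T'$ is the centralizer of $X$ and contains $X$. So $X$ is semisimple and $\mathfrak g=\mathfrak t'\oplus[X,\mathfrak g]$.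

**Step 2 (the stabilizer of $z$ has generic dimension).** Grade $\mathfrak g$ by height modulo $m$. The Killing form pairs $\mathfrak g_\alpha$ with $\mathfrak g_{-\alpha}$, so $\check V_m$ becomes $\mathfrak g_{-1}$, and $X\in\mathfrak g_{-1}$; also $\mathfrak g_0=\operatorname{Lie}H_m$. As $X$ is homogeneous, $\mathfrak t'$ is graded and $\mathfrak g_{-1}=\mathfrak t'_{-1}\oplus[X,\mathfrak g_0]$. Hence the map $H_m\times\mathfrak t'_{-1}\to\mathfrak g_{-1}$, $(g,y)\mapsto gy$, has surjective differential at $(1,X)$ and is dominant: a generic vector is $H_m$-conjugate into $\mathfrak t'_{-1}$. Let $\zeta_m$ be a primitive $m$-th root of $1$. The element $\check\rho(\zeta_m)$ scales $z$, so it normalizes $T'$. Let $T''$ be the identity component of its fixed points in $T'$. Then $T''\subset C_G(\check\rho(\zeta_m))^0=H_m$, and $T''\subset T'$ fixes $\mathfrak t'_{-1}$ pointwise. So $\delta_m\ge\dim T''$. On the other hand $((H_m)_z)^0\subset T'\cap H_m$ is fixed by $\check\rho(\zeta_m)$, which centralizes $H_m$; so $((H_m)_z)^0\subset T''$ and $\delta_m\le\dim(H_m)_z\le\dim T''$.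 All are equal, and equal to $\dim\mathfrak t'_0$, since $\operatorname{Lie}T''$ is the part of $\mathfrak t'$ fixed by $\check\rho(\zeta_m)$.

**Step 3 (counting when $m\mid h$).** The aim is to compute $\dim\mathfrak t'_0$. As $\delta_m$ does not depend on $z$, take $N=h$ and let $z$ be any vector with all coordinates nonzero. Now grade modulo $h$. The map $\operatorname{ad}X:\mathfrak g_j\to\mathfrak g_{j-1}$ has kernel $\mathfrak t'_j$, and its cokernel has dimension $\dim\mathfrak t'_{j-1}$. So
$$\dim\mathfrak g_j-\dim\mathfrak t'_j=\dim\mathfrak g_{j-1}-\dim\mathfrak t'_{j-1},$$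
and this number is independent of $j$. For $j=0$ we have $\mathfrak g_0=\mathfrak t$ and $\mathfrak t'_0=0$, because an element of $\mathfrak t$ commuting with $X$ is killed by all simple roots. So the number is $n$. For $1\le j\le h-1$ the roots in degree $j$ have height $j$ or $j-h$. By Kostant there are $\#\{i:e_i\ge j\}$ roots of height $j$. With the symmetry $e\leftrightarrow h-e$ of the exponents,
$$\dim\mathfrak g_j=\#\{e_i\ge j\}+\#\{e_i\ge h-j\}=\#\{e_i\ge j\}+\#\{e_i\le j\}=n+\#\{i:e_i=j\}.$$
So $\dim\mathfrak t'_j=\#\{i:e_i=j\}$. The degree-$0$ part modulo $m$ is the sum over $0\le j<h$ with $m\mid j$, which gives $\delta_m=\varepsilon_m$. $\square$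

Lemmas 6(b) and 7 already give Theorem 1(ii): if $\varepsilon_m>0$, then $\check V_m(\mathbb F)$ has no stable vectors.

## 7. Lifting to Witt vectors: sufficiency

Let $W=W(\mathbb F)$ and $K_0=\operatorname{Frac}W$.

**Lemma 8.** If $\tilde z\in\check V_N(W)$, $N>1$, reduces to an $H_N$-stable vector $z$, then $\tilde z$ is $H_N$-stable over $\overline{K_0}$.

*Proof.* The aim is to reduce a bad one-parameter subgroup modulo $p$. If $\tilde z$ is not stable, there are a finite extension $K_1/K_0$ with ring of integers $O$ (residue field $\mathbb F$), a nontrivial $\lambda_0\in X_*(T)$ and $g\in H_N(K_1)$ such that $\lim(g\lambda_0g^{-1})(t)\tilde z$ exists. Let $M_{\ge0}\subset\check V_N$ be the sum of the $\lambda_0$-weight spaces of weight $\ge0$. Then $g^{-1}\tilde z\in M_{\ge0}(K_1)$. Let $P=P_{\lambda_0}$, which preserves $M_{\ge0}$. Since $H_N/P$ is proper, $(H_N/P)(K_1)=(H_N/P)(O)$, and since $H_N\to H_N/P$ is Zariski-locally trivial and $O$ is local, $H_N(O)\to(H_N/P)(O)$ is onto. So $g=\kappa q$ with $\kappa\in H_N(O)$, $q\in P(K_1)$. Then $\kappa^{-1}\tilde z=q\,g^{-1}\tilde z\in M_{\ge0}(K_1)\cap\check V_N(O)=M_{\ge0}(O)$.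 Reducing, $\bar \kappa^{-1}z\in M_{\ge0}(\mathbb F)$, so $\bar \kappa\lambda_0\bar \kappa^{-1}$ has a limit on $z$. This contradicts stability of $z$. $\square$

**Proposition 9.** Let $1<m\mid N$, $p\nmid N/m$, $\delta_m=0$, and let $z\in\check V_N(\mathbb F)$ be $H_N$-stable. Then $z$ is $H_m$-stable.

*Proof.* Write $H=H_m$. By Lemma 5, $Hz$ is closed and $S:=(H_z)^0_{red}$ is a torus. Suppose $S\neq1$. The plan is to lift $z$, with a torus fixing it, to characteristic $0$, *staying inside* $\check V_N$, where Lemma 7 forbids such a torus. Let $e=N'$ and $\zeta$, $\vartheta=\check\rho(\zeta)$ be as in Section 1; so $\vartheta^e=1$ and $p\nmid e$.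

**Step 1 (put $S$ inside $T$).** This makes $S$ easy to lift. The element $\vartheta$ scales $z$, so it normalizes $S$ and the connected reductive group $C_H(S)$. By Steinberg it normalizes a maximal torus $T_1$ of $C_H(S)$. The torus $T_1$ contains $S$, as $S$ is central in $C_H(S)$, and $T_1$ is a maximal torus of $H$. Choose $g\in H(\mathbb F)$ with $gT_1g^{-1}=T$ and put
$$\vartheta_1=g\vartheta g^{-1}\in N_H(T)(\mathbb F),\quad S_1=gSg^{-1}\subset T,\quad z_1=gz .$$
Then $S_1$ fixes $z_1$, $\vartheta_1$ normalizes $S_1$, and $\vartheta_1z_1=\zeta^{-1}z_1$.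

**Step 2 (lift $S_1$, $\vartheta_1$, $z_1$).** Let $\tilde S_1\subset T_W$ be the subtorus with cocharacter lattice $X_*(S_1)$, and $\tilde\zeta$ the Teichmüller lift of $\zeta$. Since $N_H(T)$ is smooth, lift $\vartheta_1$ to $\nu\in N_H(T)(W)$. As $N_H(T)/T$ is constant, $\nu$ acts on $X_*(T)$ as $\vartheta_1$ does, so it normalizes $\tilde S_1$. For the same reason $\nu^e$ lies in $T(W)$, and it reduces to $1$, so it lies in $\ker(T(W)\to T(\mathbb F))\cong(1+pW)^n$. This group is uniquely $e$-divisible because $p\nmid e$. Let $t$ in it satisfy $t^e=\nu^{-e}$. Conjugation by $\nu$ fixes $\nu^{-e}$ and preserves the kernel, so by uniqueness it fixes $t$. So $\tilde\vartheta_1:=t\nu$ satisfies $\tilde\vartheta_1^e=1$, lifts $\vartheta_1$ and normalizes $\tilde S_1$. The module $\check V_m(W)^{\tilde S_1}$ is the sum of the coordinate lines at the roots orthogonal to $X_*(S_1)$. It is $\tilde\vartheta_1$-stable and reduces onto $\check V_m(\mathbb F)^{S_1}\ni z_1$. Lift $z_1$ to it and apply the operator $\frac1e\sum_{i<e}\tilde\zeta^{\,i}\tilde\vartheta_1^{\,i}$, which projects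 onto the fixed vectors of $\tilde\zeta\tilde\vartheta_1$ (whose $e$-th power is $1$) and whose reduction fixes $z_1$. The result $\tilde z_1$ lifts $z_1$, is fixed by $\tilde S_1$, and satisfies $\tilde\vartheta_1\tilde z_1=\tilde\zeta^{-1}\tilde z_1$.

**Step 3 (conjugate $\tilde\vartheta_1$ back to $\check\rho(\tilde\zeta)$).** This is what brings the lift into $\check V_N$. Lift $g$ to $\tilde g\in H(W)$. Put $x=\tilde g^{-1}\tilde\vartheta_1\tilde g$ and $y=\check\rho(\tilde\zeta)$, so $x^e=y^e=1$ and $x\equiv y$ modulo $p$. We claim $y=\kappa x\kappa^{-1}$ with $\kappa\in\ker(H(W)\to H(\mathbb F))$. Suppose inductively that $x'=\kappa_jx\kappa_j^{-1}\equiv y$ modulo $p^j$, $j\ge1$ ($\kappa_1=1$). The kernel of $H(W/p^{j+1})\to H(W/p^j)$ is $\operatorname{Lie}(H)_{\mathbb F}$, written $1+p^jY$, and $H(W/p^{j+1})$ acts on it by $\operatorname{Ad}$ of the reduction modulo $p$. Write $y=(1+p^jY)x'$ modulo $p^{j+1}$ and let $\bar x$ be $x$ modulo $p$. Expanding,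
$$1=y^e=\Bigl(1+p^j\sum_{i<e}\operatorname{Ad}(\bar x)^iY\Bigr)x'^e,\qquad\text{so}\qquad \sum_{i<e}\operatorname{Ad}(\bar x)^iY=0 .$$
As $\operatorname{Ad}(\bar x)^e=1$ and $p\nmid e$, $\operatorname{Lie}(H)_{\mathbb F}$ is the direct sum of the kernel and the image of $1-\operatorname{Ad}(\bar x)$. The operator $\sum_{i<e}\operatorname{Ad}(\bar x)^i$ is $e$ on the kernel and $0$ on the image. So $Y=(1-\operatorname{Ad}(\bar x))Z$ for some $Z$, and modulo $p^{j+1}$
$$(1+p^jZ)\,x'\,(1+p^jZ)^{-1}=\bigl(1+p^j(1-\operatorname{Ad}(\bar x))Z\bigr)x'=y .$$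
Let $\kappa_{j+1}$ be a lift of $1+p^jZ$ to $H(W)$ times $\kappa_j$. The product of these conjugators converges to the required $\kappa$.

**Step 4 (contradiction).** Put $\tilde z_2=\kappa\tilde g^{-1}\tilde z_1$. It reduces to $g^{-1}z_1=z$ and is fixed by the nontrivial torus $\tilde S_2=\kappa\tilde g^{-1}\tilde S_1\tilde g\kappa^{-1}\subset H_W$. Moreover
$$\check\rho(\tilde\zeta)\tilde z_2=\kappa x\kappa^{-1}\cdot \kappa\tilde g^{-1}\tilde z_1=\kappa\tilde g^{-1}\tilde\vartheta_1\tilde z_1=\tilde\zeta^{-1}\tilde z_2 .$$
So the support of $\tilde z_2$ consists of roots of height $\equiv1$ modulo $m$ and modulo $N'$, hence modulo $N=\operatorname{lcm}(m,N')$. That is, $\tilde z_2\in\check V_N(W)$. By Lemma 8 it is $H_N$-stable over $\overline{K_0}$, and by Lemma 7 its stabilizer in $H_m$ has dimension $\delta_m=0$. This contradicts $\tilde S_2\neq1$. So $S=1$; the orbit is closed and the stabilizer finite. $\square$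

With $N=h$ and $\delta_m=\varepsilon_m$: if $p\nmid h/m$ and $\varepsilon_m=0$, then $f$ is $H_m$-stable. It remains to prove
$$\text{if } p\mid\tfrac hm \text{ and } \varepsilon_m=0,\text{ then } f \text{ is not } H_m\text{-stable.}\tag{N}$$

## 8. The differential of $\check\rho$ when $p\nmid m$

In characteristic $p$ there is no element $\check\rho(\zeta_p)$ of order $p$ to exploit, but its infinitesimal substitute $d\check\rho(1)\in\mathfrak t$ sees heights modulo $p$.

**Proposition 10.** Let $1<m\mid N$, $p\nmid m$, $p\mid N$. Then no $z\in\check V_N(\mathbb F)$ is $H_m$-stable.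

*Proof.* **Step 1 (a maximal torus fixes $z$).** Suppose $z$ is $H_m$-stable; then $z\neq0$, as $H_m\supset T$ is infinite. Lemma 5 applies to the pair $1\mid m$ because $p\nmid m$: it shows that $S=(G_z)^0_{red}$ is a torus. By Lemma 6(a) it is a maximal torus of $G$. Decompose $\mathfrak g=\mathfrak s\oplus\bigoplus_{\chi\neq0}\mathfrak g_\chi$ under $S$, with $\mathfrak s=\operatorname{Lie}S$. As $S$ fixes $z$, $z$ vanishes on every $\mathfrak g_\chi$, $\chi\ne0$.

**Step 2 (compare with $E=d\check\rho(1)$).** We have $[E,e_\alpha]=\mathrm{ht}(\alpha)e_\alpha$ and $[E,\mathfrak t]=0$. As $p\mid N$, the support of $z$ consists of roots of height $\equiv1$ modulo $p$, and $z$ vanishes on $\mathfrak t$. So $\operatorname{ad}^*(E)z=-z$. Write $E=E_0+\sum E_\chi$ with $E_0\in\mathfrak s$, $E_\chi\in\mathfrak g_\chi$. Since $z$ has $S$-weight $0$, the vector $\operatorname{ad}^*(E_\chi)z$ has weight $\chi$, and comparing parts of weight $0$ gives $\operatorname{ad}^*(E_0)z=-z$. But $[E_0,\mathfrak s]=0$, $[E_0,\mathfrak g_\chi]\subset\mathfrak g_\chi$ and $z(\mathfrak g_\chi)=0$,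 so $\operatorname{ad}^*(E_0)z=0$. Hence $z=0$, a contradiction. $\square$

With $N=h$ this proves (N) when $p\nmid m$. When $p\mid m$ the argument stops at Step 1: Lemma 5 no longer applies to the pair $1\mid m$, and nothing says that $(G_z)^0_{red}$ is a torus. There the destabilizing one-parameter subgroup has to be exhibited.

## 9. The types with $p\mid m$ and $p\mid h/m$

This step finds out which cases of (N) remain. Now $p^2\mid h$ and $\varepsilon_m=0$. By (4), if $m\mid m_1\mid h$ it suffices to show that $f$ is not $H_{m_1}$-stable.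

* $A_n$: the exponents are $1,\dots,h-1$, so $\varepsilon_m=0$ forces $m=h$, contradicting $p\mid h/m$. Nothing to prove.
* $E_8$ ($h=30$) and $G_2$ ($h=6$): $h$ is squarefree. Nothing to prove.
* $B_n,C_n$ ($n\ge2$, $h=2n$, exponents $1,3,\dots,2n-1$): an odd $m>1$ dividing $2n$ is an exponent, so $m$ is even. If $p=2$, then $2\mid 2n/m$, so $m\mid n$; thus $n$ is even and we take $m_1=n$.
* $D_n$ ($n\ge4$, $h=2n-2$, exponents $1,3,\dots,2n-3$ and $n-1$): $m\nmid n-1=h/2$, so $m$ is even and $h/m$ is odd. Hence $p$ is odd.
* $E_6$ ($h=12$, exponents $1,4,5,7,8,11$): $p=2$ and $m\in\{2,6\}$; as $2\mid4$, only $m=6$ has $\varepsilon_m=0$. Take $m_1=6$.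
* $F_4$ ($h=12$, exponents $1,5,7,11$): $p=2$ and $m\in\{2,6\}$. Take $m_1=6$.
* $E_7$ ($h=18$, exponents $1,5,7,9,11,13,17$): $p=3$ and $m\in\{3,6\}$; as $3\mid9$, only $m=6$ has $\varepsilon_m=0$. Take $m_1=6$.

So there remain: $B_n,C_n,D_n$ with $p$ odd and $m$ even; $B_n,C_n$ with $p=2$, $n$ even, $m_1=n$; $F_4$, $E_6$ with $p=2$, $m_1=6$; $E_7$ with $p=3$, $m_1=6$.

## 10. Types $B_n,C_n,D_n$ with $p$ odd: the nilpotent $A(A^{d/p}-c_1)$

**Proposition 11.** In types $B_n,C_n$ ($n\ge2$) and $D_n$ ($n\ge4$), if $p$ is odd, $m$ is even and $p\mid h/m$, then $f$ is not $H_m$-stable.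

The idea is that the matrix of $f$ satisfies $x^h-c$, which in characteristic $p\mid h$ is a $p$-th power. This produces a nilpotent operator commuting with it, hence an invariant isotropic flag.

*Proof.* Use $G=SO(U),Sp(U),SO(U)$ with $\dim U=2n+1,2n,2n$ for $B_n,C_n,D_n$. As $p$ is odd, the trace form is nondegenerate on $\mathfrak g$: $\mathfrak{gl}(U)$ is the orthogonal sum of the skew and the self-adjoint operators. So $\mathfrak g^*\cong\mathfrak g$ and $f$ becomes $X=\sum x_ie_{-\alpha_i}+x_0e_\theta$ with all $x_i\neq0$. Let $v_{\pm i}$ have weight $\pm\varepsilon_i$, and $v_0$ weight $0$ for $B_n$; for the orthogonal groups take $\langle v_j,v_{-j}\rangle=1$ for $j\neq0$. Take the standard simple roots $\alpha_i=\varepsilon_i-\varepsilon_{i+1}$ ($i<n$) and $\alpha_n=\varepsilon_n,\ 2\varepsilon_n,\ \varepsilon_{n-1}+\varepsilon_n$ respectively.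

**Step 1 (structure of $X$).** We claim that $U=U'\oplus\ker X$, where $U'$ is $X$-stable of dimension $h$ and $X|_{U'}$ has minimal polynomial $x^h-c$ with $c\neq0$.

*Type $C_n$* ($\theta=2\varepsilon_1$). Up to nonzero scalars, $v_1\to\dots\to v_n\to v_{-n}\to\dots\to v_{-1}\to v_1$. This is a cycle of length $2n=h$; take $U'=U$.

*Type $B_n$* ($\theta=\varepsilon_1+\varepsilon_2$). Up to nonzero scalars, $v_2\to\dots\to v_n\to v_0\to v_{-n}\to\dots\to v_{-2}$. (The two coefficients of $e_{-\varepsilon_n}$ through $v_0$ are related by skewness and $\langle v_0,v_0\rangle\ne0$, so both are nonzero.) Further $Xv_{-2}=av_{-1}+bv_1$, $Xv_1=a'v_2$, $Xv_{-1}=b'v_2$ with $a,b\neq0$. Skewness gives $0=\langle Xv_{-2},v_1\rangle+\langle v_{-2},Xv_1\rangle=a+a'$ and $0=\langle Xv_{-2},v_{-1}\rangle+\langle v_{-2},Xv_{-1}\rangle=b+b'$. So $X^2v_{-2}=ab'v_2+ba'v_2=-2ab\,v_2\neq0$. Going around from $v_2$ takes $(n-2)+2+(n-2)+2=2n=h$ steps, so $X^hv_2=cv_2$ with $c\neq0$. The vectors $X^iv_2$, $0\le i<h$, are independent; let $U'$ be their span. On $U'$ we have $X^h=c$, with no relation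 of smaller degree. The vector $bv_1-av_{-1}$ lies in $\ker X$, and it is not in $U'$, because $U'\cap\langle v_1,v_{-1}\rangle$ is the line of $bv_1+av_{-1}$ and $2ab\neq0$. As $X$ is invertible on $U'$ and $\dim U=h+1$, the claim follows.

*Type $D_n$* ($\theta=\varepsilon_1+\varepsilon_2$). At the $v_{\pm1}$ end it is the same. At the other end, with new $a,b\neq0$, $Xv_{n-1}=av_n+bv_{-n}$, and skewness gives $Xv_n=-bv_{-(n-1)}$, $Xv_{-n}=-av_{-(n-1)}$. So $X^2v_{n-1}=-2ab\,v_{-(n-1)}\ne0$, and $av_n-bv_{-n}\in\ker X$. The cycle from $v_2$ to itself has length $2(n-3)+4=h$. As before $U'=\langle X^iv_2\rangle_{0\le i<h}$ has dimension $h$, and the two kernel vectors (one at each end) span a complement of $U'$, since $2ab\neq0$ at each end and $\dim U=h+2$.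

**Step 2 (an isotropic $X$-stable subspace).** Put $A=X^m$, $d=h/m$ (so $p\mid d$), choose $c_1$ with $c_1^p=c$, and let $\nu=A(A^{d/p}-c_1)$. On $\ker X$, $\nu=0$. On $U'$, $\nu^p=A^p(A^d-c)=0$ because $A^d=X^h=c$. But $\nu^{p-1}\neq0$ there: $A$ is invertible, and $(x^{h/p}-c_1)^{p-1}$ is monic of degree $<h$, so it does not kill $X|_{U'}$. Since $X$ is skew and $m$ is *even*, $A$ and $\nu$ are self-adjoint. Put $I=\nu^{p-1}U\neq0$. It is $X$-stable, and totally isotropic since $\langle\nu^{p-1}u,\nu^{p-1}w\rangle=\langle u,\nu^{2p-2}w\rangle=0$.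

**Step 3 (a graded isotropic complement).** We want the flag $I\subset I^\perp\subset U$ split by a one-parameter subgroup of $H_m$, so everything must respect the grading. Grade $U=\bigoplus U_j$ by $\check\rho$-weights modulo $m$; here $j\in\mathbb Z/m\mathbb Z$ for $B_n,D_n$ and $j\in(\frac12+\mathbb Z)/m\mathbb Z$ for $C_n$. The form pairs $U_j$ with $U_{-j}$, $X$ has degree $-1$ (note $\mathrm{ht}(\theta)=h-1\equiv-1$), $A$ and $\nu$ have degree $0$, and $I,I^\perp$ are graded. Choose a graded complement $J$ of $I^\perp$; the form gives a perfect pairing $I\times J$. Define $\varphi:J\to I$ by $\langle\varphi(y),y'\rangle=\langle y,y'\rangle$ for $y'\in J$. It preserves degree, as $I_j$ pairs only with $J_{-j}$. Put $I'=\{y-\frac12\varphi(y):y\in J\}$. If $\langle a,b\rangle=\epsilon\langle b,a\rangle$ with $\epsilon=\pm1$, then $\langle y,\varphi(y')\rangle=\epsilon\langle\varphi(y'),y\rangle=\epsilon\langle y',y\rangle=\langle y,y'\rangle$, and as $I$ is isotropic,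
$$\langle y-\tfrac12\varphi(y),\,y'-\tfrac12\varphi(y')\rangle=\langle y,y'\rangle-\tfrac12\langle y,y'\rangle-\tfrac12\langle y,y'\rangle=0 .$$
So $I'$ is graded and totally isotropic, and it pairs perfectly with $I$. With $E=(I\oplus I')^\perp$ we get $U=I\oplus E\oplus I'$ and $I^\perp=I\oplus E$.

**Step 4 (the one-parameter subgroup).** Let $\lambda(t)$ act by $t,1,t^{-1}$ on $I,E,I'$. It preserves the form, has determinant $1$ and preserves the grading. So it lies in the identity component of the stabilizer in $G$ of the grading. That component is a product of groups $GL(U_j)$ (one for each pair $j\neq-j$) and $Sp(U_j)$ or $SO(U_j)$ (for $j=-j$); so it is connected reductive, and it contains $T$. If $m\mid\mathrm{ht}(\alpha)$, then $U_\alpha$ shifts degrees by multiples of $\mathrm{ht}(\alpha)$ and preserves the grading. Conversely, if $U_\alpha$ preserves the grading, so does $e_\alpha\neq0$, which has degree $\mathrm{ht}(\alpha)$, so $m\mid\mathrm{ht}(\alpha)$. Hence the component is $H_m$. Finally $X$ preserves $I$ and, being skew, $I^\perp$. So $X$ preserves the flag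 $I\subset I\oplus E\subset U$ and has only $\lambda$-weights $\ge0$. The limit exists, $\lambda\neq1$, and $f$ is not stable. $\square$

## 11. Characteristic $2$: completing a square along a root string

**Lemma 12.** If $u\in H_{m_1}(\mathbb F)$ and the support of $uf$ is contained in $\{\alpha_1,\dots,\alpha_n,-\gamma\}$, where $\gamma$ is a positive root not involving $\alpha_j$, then $f$ is not $H_{m_1}$-stable.

*Proof.* The coweight $\omega_j^\vee$ is $\ge0$ on $\alpha_1,\dots,\alpha_n$ and $0$ on $-\gamma$. By (1), $(-\omega_j^\vee)(t)$ multiplies the coordinate at $\alpha$ by $t^{\langle\alpha,\omega_j^\vee\rangle}$, so $\lim_{t\to0}(-\omega_j^\vee)(t)\,uf$ exists. $\square$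

**Proposition 13.** Let $p=2$. Then $f$ is not $H_{m_1}$-stable in types $B_n,C_n$ with $n\ge2$ even and $m_1=n$, and in type $F_4$ with $m_1=6$.

*Proof.* **Step 1 (the common move).** The aim is to kill the coordinate at $-\theta$, as in Section 4. In each case we give a root $\beta$ of height $m_1=h/2$ and a string $-\theta,\ -\theta+\beta,\ -\theta+2\beta=\alpha_s$ with $\alpha_s$ simple. Put $u=x_\beta(t)\in H_{m_1}$ with $t^2=f_{-\theta}/f_{\alpha_s}$. Here $-\theta-\beta\notin\Phi$. Also $f_{-\theta+\beta}=0$, because $-\theta+\beta$ has height $1-\frac h2$, so it is neither simple nor $-\theta$. By (5), with $r=0$ at $-\theta$ and $r=1$ at $-\theta+\beta$,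
$$(uf)_{-\theta}=f_{-\theta}+tf_{-\theta+\beta}+t^2f_{\alpha_s}=0,\qquad (uf)_{-\theta+\beta}=f_{-\theta+\beta}+2tf_{\alpha_s}=0 .$$
Any $\delta$ in the support of $uf$ has $\delta+k\beta$ in the support of $f$ for some $k\ge0$. So, besides simple roots, the support of $uf$ can contain only roots $\alpha_i-k\beta$ with $k\ge1$, $i\neq s$.

**Step 2 (the three types).** It remains to list these roots and apply Lemma 12.

*$B_n$.* $\beta=\varepsilon_1$, of height $n$; the string is $-\varepsilon_1-\varepsilon_2,\ -\varepsilon_2,\ \varepsilon_1-\varepsilon_2=\alpha_1$. For $i\neq1$ the only root $\alpha_i-k\beta$ is $\varepsilon_n-\varepsilon_1$ ($i=n$, $k=1$). And $\gamma=\varepsilon_1-\varepsilon_n=\alpha_1+\dots+\alpha_{n-1}$ does not involve $\alpha_n$.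

*$C_n$.* $\beta=\varepsilon_1+\varepsilon_n$, of height $n$; the string is $-2\varepsilon_1,\ \varepsilon_n-\varepsilon_1,\ 2\varepsilon_n=\alpha_n$. For $i\neq n$ the only root $\alpha_i-k\beta$ is $-(\varepsilon_2+\varepsilon_n)$ ($i=1$, $k=1$; it is $-2\varepsilon_2$ if $n=2$). And $\gamma=\varepsilon_2+\varepsilon_n$ does not involve $\alpha_1$.

*$F_4$* ($\alpha_1,\alpha_2$ long; coefficient notation). The positive roots, by increasing height, are
$$\begin{gathered}1000,0100,0010,0001;\ 1100,0110,0011;\ 1110,0120,0111;\ 1120,1111,0121;\\ 1220,1121,0122;\ 1221,1122;\ 1231,1222;\ 1232;\ 1242;\ 1342;\ 2342 .\end{gathered}$$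
So $\theta=2342$. Take $\beta=1221$ (height 6); the string is $-2342,\ -1121,\ 0100=\alpha_2$. Now $\alpha_1-\beta=-0221$ and $\alpha_3-\beta=-1211$ are not roots, and $\alpha_4-\beta=-1220$ is a root. For $k\ge2$ the $\alpha_2$-coefficient of $\alpha_i-k\beta$ ($i=1,3,4$) is $\le-4$, below the minimum $-3$. And $\gamma=1220$ does not involve $\alpha_4$. $\square$

## 12. Type $E_6$, $p=2$: three orthogonal roots of height $6$

**Proposition 14.** In type $E_6$ with $p=2$, $f$ is not $H_6$-stable.

*Proof.* Use Bourbaki numbering and write roots $(a_1\dots a_6)$; $\theta=122321$ has height $11$.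

**Step 1 (root data).** By Kostant's count there are three roots of height 6 and four of height 5. They are
$$\beta_1=011211,\ \beta_2=111111,\ \beta_3=111210;\qquad 101111,\ 011111,\ 111110,\ 011210 .$$
For $i\ne j$, $\beta_i-\beta_j$ has height $0$ and $\beta_i+\beta_j$ has height $12>11$, so neither is a root, and the $\beta_i$ are mutually orthogonal. Subtraction gives
$$-\theta+\beta_1=-111110,\quad -\theta+\beta_2=-011210,\quad -\theta+\beta_3=-011111,$$
$$-\theta+\beta_1+\beta_2=\alpha_6,\quad -\theta+\beta_1+\beta_3=\alpha_4,\quad -\theta+\beta_2+\beta_3=\alpha_1 .$$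

**Step 2 (the move).** By Lemma 4 take all coordinates of $f$ equal to $1$, and let $u=x_{\beta_1}(1)x_{\beta_2}(1)x_{\beta_3}(1)\in H_6$. In a simply laced system with $p=2$, $x_\beta(1)e_\delta$ is $e_\delta+e_{\delta+\beta}$ if $\langle\delta,\beta^\vee\rangle=-1$ and $e_\delta$ otherwise, for roots $\delta\neq\pm\beta$. By orthogonality, adding $\beta_i$ does not change the pairing with $\beta_j$. The roots $\delta$ of $V_6$ have height $\equiv1$ modulo $6$, so they are never $\pm\beta_i$. Hence
$$(uf)_\delta=\sum_Jf_{\delta+\sum_{i\in J}\beta_i},\qquad J\subset\{i:\langle\delta,\beta_i^\vee\rangle=-1\}.$$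
The coordinates of $f$ at heights $-5$ and $7$ are $0$. At $-\theta$ all three pairings are $-1$, and at $-\theta+\beta_i$ the pairings with the two other $\beta_j$ are $-1$ and the one with $\beta_i$ is $+1$. So

* $(uf)_{-\theta}=1+1+1+1=0$ (terms $-\theta,\alpha_6,\alpha_4,\alpha_1$);
* $(uf)_{-111110}=1+1=0$ (terms $\alpha_6,\alpha_4$);
* $(uf)_{-011210}=1+1=0$ (terms $\alpha_6,\alpha_1$);
* $(uf)_{-011111}=1+1=0$ (terms $\alpha_4,\alpha_1$).

**Step 3 (conclusion).** The remaining roots of $V_6$ are $-101111$, the simple roots, and the roots of height $7$; at height $7$ only coordinates of $f$ at heights $\ge7$ contribute, so $uf$ vanishes there. The support of $uf$ lies in $\{\alpha_1,\dots,\alpha_6,-101111\}$. As $\gamma=101111$ does not involve $\alpha_2$, Lemma 12 applies. $\square$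

## 13. Type $E_7$, $p=3$: a $3\times3\times2$ tensor

**Proposition 15.** In type $E_7$ with $p=3$, $f$ is not $H_6$-stable.

The plan is to recognize $\check V_6$ as a space of tensors, in which the main component of $f$ is a pencil spanned by the identity and a cyclic permutation matrix $Z$. In characteristic $3$, $(Z-1)^3=Z^3-1=0$, and this nilpotent shows which one-parameter subgroup to use.

*Proof.* Use Bourbaki numbering and write roots $(a_1\dots a_7)$; $\theta=2234321$ has height $17$.

**Step 1 (the roots of $H_6$).** By Kostant's count there are five roots of height 6 and two of height 12. Those of height 6, with their pairings $\langle\alpha_j,\beta_i^\vee\rangle$ for $j=1,\dots,7$, are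
$$\begin{array}{lll}\beta_1=0112110:&(-1,0,0,1,-1,1,-1)\\ \beta_2=1111110:&(1,1,0,-1,0,1,-1)\\ \beta_3=1112100:&(1,0,-1,1,0,-1,0)\\ \beta_4=0111111:&(-1,1,1,-1,0,0,1)\\ \beta_5=1011111:&(1,-1,0,0,0,0,1)\end{array}$$
By linearity, the only nonzero pairings between different $\beta_i$ are $\langle\beta_1,\beta_5^\vee\rangle=\langle\beta_3,\beta_4^\vee\rangle=-1$ and their transposes. So $\beta_1+\beta_5$ and $\beta_3+\beta_4$ are the two roots of height 12, and $H=H_6$ has root system $A_2\times A_2\times A_1$ with simple roots $\{\beta_5,\beta_1\},\{\beta_3,\beta_4\},\{\beta_2\}$. These five roots are linearly independent. Let $W_H$ be the Weyl group of $H$.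

**Step 2 (the roots of $V_6$).** The heights $\equiv1$ modulo $6$ are $1,7,13,-5,-11,-17$, and by Kostant $\dim V_6=7+5+2+6+3+1=24$. From the table, the pairings with $\beta_1^\vee,\dots,\beta_5^\vee$ are

* for $-\theta$: $-1$ with $\beta_5,\beta_3,\beta_2$, and $0$ with $\beta_1,\beta_4$;
* for $\alpha_5$: $-1$ with $\beta_1$, and $0$ with the others;
* for $-0101111$: $-1$ with $\beta_4$, and $0$ with the others.

So these are antidominant minuscule weights for $H$, with stabilizers in $W_H$ generated by the simple reflections of pairing $0$, and orbits of sizes $72/4=18$, $3$ and $3$. Put $\sigma=(0,\beta_5,\beta_5+\beta_1)$, $\tau=(0,\beta_3,\beta_3+\beta_4)$ and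
$$\delta_{ijk}=-\theta+\sigma_i+\tau_j+k\beta_2,\qquad 0\le i,j\le2,\ k\in\{0,1\}.$$
Applying simple reflections one after another shows that the orbit of $-\theta$ consists of the $18$ roots $\delta_{ijk}$. With rows $i=0,1,2$ and columns $j=0,1,2$ they are, for $k=0$ and for $k=1$,
$$\begin{matrix}-\theta&-1122221&-1011110\\-1223210&-0111110&\alpha_7\\-1111100&\alpha_4&0112111\end{matrix}\qquad\text{and}\qquad\begin{matrix}-1123211&-0011111&\alpha_2\\-0112100&\alpha_1&1111111\\\alpha_6&1112110&1223221\end{matrix}$$
The other two orbits are the chains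
$$\alpha_5\xrightarrow{+\beta_1}0112210\xrightarrow{+\beta_5}1123321,\qquad -0101111\xrightarrow{+\beta_4}\alpha_3\xrightarrow{+\beta_3}1122100 .$$
The function $a_3-a_5$ vanishes on all $\beta_i$ and takes the values $0,-1,+1$ on the three orbits. So they are disjoint; as $18+3+3=24$, they make up all of $V_6$. The function also splits $V_6$ into $H$-submodules $V^{(0)},V^{(-)},V^{(+)}$ with these weight sets, all weights having multiplicity one.

**Step 3 (the modules).** A nonzero submodule has a $W_H$-stable weight set, so each of the three modules is simple, and it is determined by its lowest weight. Let $SL_3\times SL_3\times SL_2$ be the simply connected cover of the derived group of $H$. Then $V^{(0)}\cong A_0\otimes B_0\otimes C_0$, where $A_0$ and $B_0$ are three-dimensional (natural or dual) with lowest weights pairing to $-1$ with $\beta_5$ and $\beta_3$ respectively and to $0$ with $\beta_1$ and $\beta_4$, and $\dim C_0=2$. The highest weight of $A_0$ is the lowest weight plus $\beta_5+\beta_1$; it pairs to $1$ with $\beta_1$ and to $0$ with $\beta_5$. So the lowest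 weight of $A_0^*$ pairs to $-1$ with $\beta_1$ and $0$ with $\beta_5$, which gives $V^{(-)}\cong A_0^*$. Likewise $V^{(+)}\cong B_0^*$. Dualizing, with $A=A_0^*$, $B=B_0^*$, $C=C_0^*$,
$$\check V_6=(A\otimes B\otimes C)\oplus A^*\oplus B^* .$$
Within each summand the weights differ by combinations of the $\beta_i$, so they stay distinct on the torus of the derived group, and coordinate lines are weight lines. Choose weight bases $a_i,b_j,c_k$ of $A,B,C$ such that the coordinate line at $\delta_{ijk}$ is spanned by $a_i\otimes b_j\otimes c_k$; then $a_i$ has the weight of $A_0$ at $\sigma_i$, negated. In $V^{(-)}\cong A$ the lowest weight belongs to $a_2$, so $\alpha_5,\ \alpha_5+\beta_1,\ \alpha_5+\beta_1+\beta_5$ correspond to $a_2,a_1,a_0$. In $V^{(+)}\cong B$ the roots $-0101111,\alpha_3,1122100$ correspond to $b_2,b_1,b_0$. So in $\check V_6$ the coordinate line at $\alpha_5$ is that of $a_2^*\in A^*$, and the one at $\alpha_3$ is that of $b_1^*\in B^*$.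

**Step 4 (which weights a cocharacter of $T$ can have).** A rational cocharacter of $T$ acts with weights $s_i+u_j+\gamma_k+w$ on $a_i\otimes b_j\otimes c_k$, $-s_i+w_A$ on $a_i^*$ and $-u_j+w_B$ on $b_j^*$, where $\sum s_i=\sum u_j=\sum\gamma_k=0$. Multiply its weights on the lines of $-\theta,\alpha_1,\dots,\alpha_7$ by $1,2,2,3,4,3,2,1$ and add; the result is $0$, since $-\theta+\sum n_i\alpha_i=0$. We have
$$-\theta=\delta_{000},\ \alpha_7=\delta_{120},\ \alpha_4=\delta_{210},\ \alpha_2=\delta_{021},\ \alpha_1=\delta_{111},\ \alpha_6=\delta_{201},$$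
while $\alpha_5$ has weight $-s_2+w_A$ and $\alpha_3$ has weight $-u_1+w_B$. The coefficients of $s_0,s_1,s_2$ in the sum are $1+2=3$, $1+2=3$, $4+2-3=3$; those of $u_0,u_1,u_2$ are $1+2=3$, $4+2-3=3$, $1+2=3$; those of $\gamma_0,\gamma_1$ are $6,6$; that of $w$ is $12$. So the relation is $12w+3w_A+3w_B=0$, that is,
$$4w+w_A+w_B=0 .\tag{6}$$
The tuples $(s,u,\gamma,w,w_A,w_B)$ satisfying (6) form a space of dimension $2+2+1+3-1=7=\dim X_*(T)_{\mathbb Q}$. The map from $X_*(T)_{\mathbb Q}$ is injective because all simple roots occur. So *every* tuple satisfying (6) occurs.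

**Step 5 (a normal form of the tensor).** By Lemma 4, the $A\otimes B\otimes C$-component of $f$ may be taken to be
$$\Theta=c_0\otimes M_0+c_1\otimes M_1,\qquad M_0=a_0b_0+a_1b_2+a_2b_1,\quad M_1=a_0b_2+a_1b_1+a_2b_0 ,$$
with $a_ib_j=a_i\otimes b_j$. Identify $B$ as a vector space with the dual of $A$ so that $b^i:=b_{2-i}$ is the basis dual to $(a_i)$. Then $M_1=\sum a_i\otimes b^i=\mathrm{id}_A$ and $M_0=a_0\otimes b^2+a_1\otimes b^0+a_2\otimes b^1=Z$, where $Z:a_0\mapsto a_1\mapsto a_2\mapsto a_0$. As $p=3$, $\nu:=Z-1$ satisfies $\nu^3=Z^3-1=0$ and $\nu^2=Z^2+Z+1\neq0$. So there is a basis $e_0,e_1,e_2$ of $A$, with dual basis $e^0,e^1,e^2$ of $B$, such that $\nu=e_0\otimes e^1+e_1\otimes e^2$. Since $M_0=1+\nu$ and $M_1=1$,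
$$\Theta=(c_0+c_1)\otimes\sum_ie_i\otimes e^i+c_0\otimes(e_0\otimes e^1+e_1\otimes e^2).$$

**Step 6 (the one-parameter subgroup).** After rescaling the basis vectors, which does not change lines, the bases $(e_i)$, $(e^i)$, $(c_0+c_1,c_0)$ are obtained from $(a_i),(b_i),(c_0,c_1)$ by an element $g\in SL_3\times SL_3\times SL_2$. So in $gTg^{-1}\subset H$ there is a positive multiple of a cocharacter $\lambda$ with weights
$$e_i:(2,0,-2),\quad e^i:(-2,0,2),\quad c_0+c_1:1,\quad c_0:-1,\qquad w=-1,\quad w_A=w_B=2,$$
because $4w+w_A+w_B=0$. The terms $(c_0+c_1)\otimes e_i\otimes e^i$ have weight $0+1-1=0$; the two other terms of $\Theta$ have weights $2+0-1-1=0$ and $0+2-1-1=0$. The weights on $A^*$ are $-(2,0,-2)+2=(0,2,4)$, and on $B^*$ they are $-(-2,0,2)+2=(4,2,0)$. All weights on $f$ are $\ge0$, so $\lim_{t\to0}\lambda(t)f$ exists with $\lambda\neq1$. By Lemma 3, $f$ is not $H_6$-stable. $\square$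

With Propositions 10, 11, 13, 14, 15 and the list in Section 9, (N) is proved.

## 14. Proof of Theorems 1 and 2

**Theorem 1.** By Section 2 we may work with $H_m$ on $\check V_m$, and by Lemma 4 a stable $v$ is a vector $f$ with all coordinates nonzero. If $\varepsilon_m>0$, then $\delta_m=\varepsilon_m>0$ by Lemma 7, and $\check{\mathcal V}_{x_m}(\mathbb F)$ has no stable vectors by Lemma 6(b). This is (ii), and it shows that $\iota_m(v)$ is not stable in this case. If $\varepsilon_m=0$ and $p\nmid h/m$, then $\iota_m(v)$ is stable by Proposition 9 with $N=h$. If $\varepsilon_m=0$ and $p\mid h/m$, then $\iota_m(v)$ is not stable by (N). This proves (i). Under the hypothesis of the conjecture, (ii) gives $\varepsilon_m=0$, and (i) becomes: $\iota_m(v)$ is stable if and only if $\operatorname{char}(\mathfrak f)\nmid\frac hm$. $\square$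

**Theorem 2.** (a) By Lemma 6(b), $\delta_m=0$; apply Proposition 9. (b) The first assertion is (4). For the second, if $p\nmid m$ and $p\mid N/m$, then $p\mid N$, and Proposition 10 shows that $z$ is not $H_m$-stable. $\square$
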